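\title{Rectangular partial sums of Bessel--Fourier series on the disk diverge in $L^p$ for every $p\neq2$}

\begin{abstract}
Let $S_{N,M}$ be the partial sum of the expansion of a function on the unit disk in Dirichlet eigenfunctions that keeps the angular frequencies $|m|\le M$ and the first $N$ radial modes of each. We prove that the norm of $S_{N,M}$ on $L^p$ is at least $c_p(\log\min(N,M))^{|1/2-1/p|}$. Hence for $1\le p<\infty$, $p\neq2$, and for every choice of $N_k,M_k\to\infty$, some $f\in L^p$ has unbounded partial sums $S_{N_k,M_k}f$. This disproves the positive half of a conjecture of Acosta Babb for every $p\in(4/3,4)$ other than $2$ and proves its negative half, including the endpoints $p=4/3$ and $p=4$. The reason is that near the center of the disk, after rescaling, $S_{N,M}$ is close to Fefferman's disk multiplier, which we test on a Kakeya-type configuration. The norms also tend to infinity for other truncations, among them the ordering by eigenvalue. For $4/3<p<4$ the iterated limit,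 first in $N$ and then in $M$, does exist.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Bessel--Fourier series and the problem}

Let $\mathbb{D}$ be the unit disk in $\mathbb{R}^2$ with polar coordinates $(r,t)$, and let $L^p(\mathbb{D})$ be taken with respect to the area measure $r\,dr\,dt$. For an integer $m\ge0$ let $J_m$ be the Bessel function of order $m$ and $j_{m,1}<j_{m,2}<\cdots$ its positive zeros. The eigenfunctions of the Dirichlet Laplacian on $\mathbb{D}$ are
\[
\phi_{m,n}(r,t)=J_{|m|}(j_{|m|,n}r)\,e^{imt},\qquad m\in\mathbb{Z},\ n\ge1,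
\]
with eigenvalues $j_{|m|,n}^2$. They form an orthogonal basis of $L^2(\mathbb{D})$. For a finite set $\Lambda\subset\mathbb{Z}\times\mathbb{N}$ put
\[
S_\Lambda f=\sum_{(m,n)\in\Lambda}\frac{\langle f,\phi_{m,n}\rangle}{\|\phi_{m,n}\|_2^2}\,\phi_{m,n},\qquad \langle f,g\rangle=\int_0^{2\pi}\!\!\int_0^1 f\,\overline{g}\;r\,dr\,dt,
\]
and let $S_{N,M}$ be the \emph{rectangular} partial sum, $S_{N,M}=S_\Lambda$ with $\Lambda=\{|m|\le M,\ 1\le n\le N\}$. In terms of the angular Fourier coefficients $f_m(r)=\frac1{2\pi}\int_0^{2\pi}f(r,t)e^{-imt}\,dt$,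
\begin{equation}\label{eq:separated}
S_{N,M}f=\sum_{|m|\le M}\big(\mathcal{S}^{|m|}_Nf_m\big)(r)\,e^{imt},
\end{equation}
where, for $m\ge0$,
\[
\mathcal{S}^m_Nh(r)=\sum_{n=1}^N w_{m,n}\Big(\int_0^1h(u)J_m(j_{m,n}u)\,u\,du\Big)J_m(j_{m,n}r),\qquad \frac1{w_{m,n}}=\int_0^1J_m(j_{m,n}r)^2\,r\,dr .
\]
In $L^2(\mathbb{D})$ we have $S_{N,M}f\to f$ as $N,M\to\infty$. For which other $p$ can one choose rectangles along which the series of every $f\in L^p(\mathbb{D})$ converges in $L^p(\mathbb{D})$?

One can guess an answer by looking at the two variables separately. In the angular variable we have an ordinary Fourier series, and by M.~Riesz's theorem the partial sum operators of Fourier series are uniformly bounded on $L^p$ of the circle for $1<p<\infty$. In the radial variable the eigenfunctions focus at the center, and this restricts $p$. The projection onto the line spanned by $\phi=\phi_{0,n}$ has norm $\|\phi\|_p\|\phi\|_{p'}/\|\phi\|_2^2$ on $L^p$, where $1/p+1/p'=1$. With $j=j_{0,n}$ we have $\|\phi\|_q^q=2\pi j^{-2}\int_0^j|J_0(x)|^qx\,dx$,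 and since $J_0(x)=\sqrt{2/(\pi x)}\cos(x-\pi/4)+O(x^{-3/2})$, the integral is comparable to $j^{2-q/2}$, $\log j$, $1$ for $q<4$, $q=4$, $q>4$. So the norm of the projection is comparable to $1$ if both $p$ and $p'$ are less than $4$, to $(\log j)^{1/4}$ if $p=4$, and to $j^{1/2-2/p}$ if $4<p<\infty$. The single terms of the series are thus uniformly bounded in the radial case exactly when $4/3<p<4$. On the torus $\mathbb{T}^2$, a rectangular partial sum is the composition of two one-variable partial sums, so good behavior in each variable gives good behavior of rectangles. By analogy one expects convergence on the disk for $4/3<p<4$, at least when $N$ is taken much larger than $M$, and failure otherwise.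

The known results point the same way. Define the mixed norms
\[
\|f\|_{L^p_{\mathrm{rad}}(L^2_{\mathrm{ang}})}^p=\int_0^1\Big(\int_0^{2\pi}|f(r,t)|^2\,dt\Big)^{p/2}r\,dr,\qquad
\|f\|_{L^p_{\mathrm{rad}}(\ell^q_{\mathrm{ang}})}^p=\int_0^1\Big(\sum_{m\in\mathbb{Z}}|f_m(r)|^q\Big)^{p/q}r\,dr .
\]
\begin{itemize}
\item[(a)] (Balodis--C\'ordoba) For $4/3<p<4$ there is an absolute constant $A>0$ such that the operators $S_{N,M}$ with $N\ge AM+1$ are uniformly bounded on $L^p_{\mathrm{rad}}(L^2_{\mathrm{ang}})$. Hence $S_{N_k,M_k}f\to f$ in this norm for all $f$ in this space whenever $N_k\ge AM_k+1$ and $M_k\to\infty$.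
\item[(b)] For $2\le p<4$ and $1/p+1/q=1$, the operators $S_{N,M}$ with $N\ge AM+1$ (again with an absolute $A>0$) are uniformly bounded on $L^p_{\mathrm{rad}}(\ell^q_{\mathrm{ang}})$. Consequently, if $N_k\ge AM_k+1$ and $M_k\to\infty$, then $S_{N_k,M_k}f\to f$ in $L^p(\mathbb{D})$ for all $f$ in $L^p_{\mathrm{rad}}(\ell^q_{\mathrm{ang}})$, a proper subspace of $L^p(\mathbb{D})$.
\item[(c)] For $1\le p<4/3$ and for $4<p<\infty$, and for every choice of $N_k,M_k\to\infty$, there is $f\in L^p(\mathbb{D})$ with $\|S_{N_k,M_k}f-f\|_p\not\to0$.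
\end{itemize}
Acosta Babb \cite{AB} conjectured that for $4/3<p<4$ the sums $S_{N_k,M_k}f$ converge in $L^p(\mathbb{D})$ for an appropriate choice of $N_k$ and $M_k$, and that convergence fails in general outside this range. In precise form the conjecture consists of two claims.
\begin{itemize}
\item[(i)] For each $p\in(4/3,4)$ there are sequences $N_k,M_k\to\infty$, which may depend on $p$ but not on $f$, such that $\|S_{N_k,M_k}f-f\|_p\to0$ for every $f\in L^p(\mathbb{D})$.
\item[(ii)] For each $p\in[1,4/3]\cup[4,\infty)$ and every choice of $N_k,M_k\to\infty$ there is $f\in L^p(\mathbb{D})$ with $\|S_{N_k,M_k}f-f\|_p\not\to0$.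
\end{itemize}
By (c), the only cases of (ii) left unsettled are the endpoints $p=4/3$ and $p=4$.

\subsection{Results}

The analogy with the torus breaks down because the radial operator in \eqref{eq:separated} depends on $m$, so that $S_{N,M}$ is not a composition of a radial and an angular operator. Claim (i) turns out to be false for every $p\neq2$, and claim (ii) is true.

We write $\|\cdot\|_{p\to p}$ for the operator norm on $L^p(\mathbb{D})$ and $B_\delta=\{z\in\mathbb{R}^2:|z|<\delta\}$. Each $S_\Lambda$ is an orthogonal projection on $L^2(\mathbb{D})$. It has finite rank and a bounded Hermitian kernel, and so has each compression $\mathbf{1}_{B_\delta}S_\Lambda\mathbf{1}_{B_\delta}$. Such an operator $S$ is bounded on every $L^p(\mathbb{D})$, $1\le p\le\infty$, and for $p<\infty$ its adjoint on $L^{p'}$ is given by the same kernel, so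
\begin{equation}\label{eq:duality}
\|S\|_{p\to p}=\|S\|_{p'\to p'}\qquad(1\le p\le\infty).
\end{equation}

\begin{theorem}\label{thm:main}
For $1\le p\le\infty$ there is $c_p>0$ such that
\[
\|S_{N,M}\|_{p\to p}\ge c_p\big(\log\min(N,M)\big)^{|1/2-1/p|}\qquad\text{for all }N,M\ge2 .
\]
For every $\delta\in(0,1]$ there is $L(\delta)$ such that a bound of the same form, with $c_p$ independent of $\delta$, holds for $\mathbf{1}_{B_\delta}S_{N,M}\mathbf{1}_{B_\delta}$ when $\min(N,M)\ge L(\delta)$.
\end{theorem}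

We do not claim that the logarithmic rate is sharp.

\begin{corollary}\label{cor:answer}
Let $1\le p<\infty$. If $p=2$, then $S_{N_k,M_k}f\to f$ in $L^2(\mathbb{D})$ for all $f\in L^2(\mathbb{D})$ and all $N_k,M_k\to\infty$. If $p\neq2$, then for every choice of $N_k,M_k\to\infty$ and every $\delta\in(0,1]$ there is $f\in L^p(\mathbb{D})$ supported in $B_\delta$ with $\sup_k\|S_{N_k,M_k}f\|_p=\infty$. Hence claim \emph{(i)} is false for each $p\in(4/3,4)\setminus\{2\}$, and claim \emph{(ii)} is true.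
\end{corollary}

The rectangular shape plays little role. What matters is that each fixed angular mode is cut at asymptotically the same radial index.

\begin{theorem}\label{thm:other}
Let $\Lambda_k=\{(m,n):1\le n\le N_k(m)\}$ be finite sets, and suppose that for some $\nu_k\to\infty$ we have $N_k(m)/\nu_k\to1$ for each fixed $m\in\mathbb{Z}$. Then $\|S_{\Lambda_k}\|_{p\to p}\to\infty$ for all $p\in[1,\infty]\setminus\{2\}$. This includes the ordering by eigenvalue, $\Lambda_k=\{(m,n):j_{|m|,n}\le R_k\}$ with $R_k\to\infty$.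
\end{theorem}

The heuristic for $4/3<p<4$ is not empty: it correctly predicts what happens when the two limits are taken one after the other.

\begin{proposition}\label{prop:positive}
Let $4/3<p<4$. For every $f\in L^p(\mathbb{D})$ we have $\lim_{M\to\infty}\lim_{N\to\infty}S_{N,M}f=f$ in $L^p(\mathbb{D})$. For every compact set $\mathcal{K}\subset L^p(\mathbb{D})$ there are $N_k,M_k\to\infty$ with $\sup_{f\in\mathcal{K}}\|S_{N_k,M_k}f-f\|_p\to0$. Also $\sup_N\|S_{N,M}\|_{p\to p}<\infty$ for each fixed $M$.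
\end{proposition}

So for $4/3<p<4$ convergence holds if the sequences may depend on $f$, or on a compact set of $f$; if they may not, it holds only for $p=2$. Proposition~\ref{prop:positive} rests on (a). The other results use none of (a)--(c).

\subsection{The mechanism}\label{sec:mechanism}

We use the Fourier transform $\widehat{F}(\xi)=\int_{\mathbb{R}^2}F(z)e^{-iz\cdot\xi}\,dz$. The \emph{disk multiplier} of radius $\rho$ is the operator $T_\rho$ on $L^2(\mathbb{R}^2)$ with $\widehat{T_\rho F}=\mathbf{1}_{|\xi|<\rho}\widehat{F}$. The proof has two independent parts.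

\emph{Near the center, $S_{N,M}$ is a disk multiplier.} Magnify the disk by a factor $\lambda$. The eigenfunction $\phi_{m,n}$ becomes $J_{|m|}(\sigma s)e^{imt}$ in polar coordinates $(s,t)$ of the plane, with $\sigma=j_{|m|,n}/\lambda$, and this is a superposition of plane waves $e^{iz\cdot\xi}$ with $|\xi|=\sigma$. For each $m$ we have $j_{|m|,n}=\pi n+O(|m|+1)$. So the admissible values of $\sigma$ form a grid of mesh about $\pi/\lambda$, and the condition $n\le N$ says that $\sigma\le\pi N/\lambda+O((|m|+1)/\lambda)$. Fix $\rho$, take $\lambda=\pi N/\rho$ and let $N\to\infty$. The grid becomes a continuum and the cutoff becomes $\sigma\le\rho$, \emph{the same for all $m$}. A function in the fixed ball $B_6$ that oscillates at frequency $\rho$ has essentially no angular modes far beyond $\rho$, so the cutoff $|m|\le M$ does not act on it once $M$ is large compared with $\rho$. What is left is $T_\rho$. Taking $N$ much larger than $M$, which helps in (a) and (b), only improves this approximation.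

\emph{The disk multiplier can concentrate mass.} Let $P$ be a thin parallelogram pointing in the direction of a unit vector $e$. The wave packet $e^{i\rho e\cdot z}\mathbf{1}_P$ has its spectrum near the boundary point $\rho e$ of the disk. If $\rho$ is huge the circle looks there like its tangent line, so $T_\rho$ acts like a half-plane multiplier, that is, like a Hilbert transform along the lines parallel to $e$. It therefore produces a function of modulus at least some $c>0$ on a translate $\widetilde{P}$ of $P$ along $e$. Now take $2^b$ parallelograms $P_a$ of area $2^{-b}$ that are pairwise disjoint while the translates $\widetilde{P}_a$ lie in a set $E$ of area $O(1/b)$. The sum $F$ of the wave packets, with suitable signs, is bounded by $1$ and supported in $B_6$, while $T_\rho F$ carries $L^2$ mass bounded below on the small set $E$. By H\"older's inequality its $L^p$ norm is then at least $c\,b^{1/2-1/p}$ for $p>2$. The parameters $\rho$, $M$, $N$ must be exponentially large in $b$, which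 is the source of the logarithm in Theorem~\ref{thm:main}.

The lower bound on $E$ is an $L^2$ bound. So the two parts need to be joined only in $L^2$, where all operators in sight are contractions. Sections~\ref{sec:kakeya} and~\ref{sec:test} construct $E$ and $F$. Section~\ref{sec:bessel} collects estimates on Bessel functions that are uniform in the order, and Section~\ref{sec:zoom} compares $S_\Lambda$ with $T_\rho$ on one angular mode. The divergence results are proved in Section~\ref{sec:proofs} and Proposition~\ref{prop:positive} in Section~\ref{sec:positive}. Throughout, $C$ denotes an absolute constant that may change from line to line.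

\section{Parallelograms that are disjoint on the right and overlap on the left}\label{sec:kakeya}

Let $b\ge2$ be an integer and let $\mathcal{A}$ be the set of the $2^b$ numbers $a=\sum_{i=1}^ba_i2^{-i}$ with digits $a_i\in\{0,1\}$. To $a\in\mathcal{A}$ we attach the line $y=\ell_a(x)$ of slope $a\in[0,1)$,
\[
\ell_a(x)=\sum_{i=1}^ba_i2^{-i}\Big(x-\frac{i-1}b\Big),
\]
and two pieces of the strip of height $2^{-b}$ above it:
\[
P_a=\{2\le x\le3,\ 0\le y-\ell_a(x)<2^{-b}\},\qquad
\widetilde{P}_a=\{0\le x\le1,\ 0\le y-\ell_a(x)<2^{-b}\}.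
\]
Put $E=\bigcup_a\widetilde{P}_a$. Switching on the digit $a_i$ tilts the line by the slope $2^{-i}$ about its point with abscissa $(i-1)/b$. These pivots are spread evenly over $[0,1]$, so that at every $x\in[0,1]$ the digits whose pivots lie just to the right of $x$ hardly move the line. For $x\ge2$ all pivots are far to the left and the lines fan out. For $0\le x\le3$ we have $-1\le\ell_a(x)\le3(1-2^{-b})$, so all these sets lie in $\{|z|\le3\sqrt2\}\subset B_5$.

\begin{example}\label{ex:four}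
Let $b=2$ (Figure~\ref{fig:four}). The strips have height $\frac14$ and the lines are
\[
\ell_0=0,\qquad \ell_{1/4}=\tfrac x4-\tfrac18,\qquad \ell_{1/2}=\tfrac x2,\qquad \ell_{3/4}=\tfrac{3x}4-\tfrac18 .
\]
At $x=2$ their heights are $0,\frac38,1,\frac{11}8$. The gaps exceed $\frac14$ and grow with $x$, so the four sets $P_a$ are disjoint and cover area $1$. For $0\le x\le\frac12$ the lowest line is $\ell_{1/4}$ and the highest is $\ell_{1/2}$; the line $\ell_0$ lies between them, within $\frac14$ of both, so the section of $E$ is one interval, of length $\frac x2+\frac14-(\frac x4-\frac18)=\frac x4+\frac38$. For $\frac12\le x\le1$ the section consists of the disjoint intervals $[0,\frac x4+\frac18)$ and $[\frac x2,\frac{3x}4+\frac18)$, of total length $\frac x2+\frac14$. Integrating, $|E|=\frac7{32}+\frac{10}{32}=\frac{17}{32}$. Four sets $\widetilde{P}_a$ of total area $1$ fit into little more than half of that area.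
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.8,yscale=1.7]
\foreach \s/\q in {0/0,0.25/-0.125,0.5/0,0.75/-0.125}{
\fill[gray,opacity=0.35] (0,{\q}) -- (1,{\s+\q}) -- (1,{\s+\q+0.25}) -- (0,{\q+0.25}) -- cycle;
\fill[gray,opacity=0.35] (2,{2*\s+\q}) -- (3,{3*\s+\q}) -- (3,{3*\s+\q+0.25}) -- (2,{2*\s+\q+0.25}) -- cycle;
\draw[very thin] (0,{\q}) -- (3,{3*\s+\q});
\draw[very thin] (0,{\q+0.25}) -- (3,{3*\s+\q+0.25});
}
\draw (-0.1,-0.3) -- (3.1,-0.3);
\foreach \x in {0,1,2,3}{\draw (\x,-0.27) -- (\x,-0.33) node[below]{$\x$};}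
\node at (0.45,0.85) {$E$};
\node[right] at (3,0.125) {$P_0$};
\node[right] at (3,0.75) {$P_{1/4}$};
\node[right] at (3,1.625) {$P_{1/2}$};
\node[right] at (3,2.25) {$P_{3/4}$};
\end{tikzpicture}
\caption{Four strips of height $1/4$ with slopes $0,\frac14,\frac12,\frac34$ (the case $b=2$). Over $2\le x\le3$ they cut out four disjoint parallelograms of total area $1$; over $0\le x\le1$ the four parallelograms overlap and their union $E$ has area $17/32$.}
\label{fig:four}
\end{figure}

\begin{lemma}\label{lem:kakeya}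
The sets $P_a$, $a\in\mathcal{A}$, are pairwise disjoint, and $|E|\le4/b$.
\end{lemma}

\begin{proof}
\emph{Disjointness.} Fix $x\ge2$ and put $\gamma_l=2^{-l}(x-\frac{l-1}b)>0$. Let $a\neq a'$ differ first at the digit $i$, with $a_i=1$ and $a'_i=0$. For $l\ge i+1$ we have $\gamma_l\le2^{-l}(x-\frac ib)$, and $\sum_{l=i+1}^b2^{-l}=2^{-i}-2^{-b}$. Hence
\[
\ell_a(x)-\ell_{a'}(x)\ge\gamma_i-\sum_{l=i+1}^b\gamma_l\ge2^{-i}\Big(x-\frac ib\Big)-\big(2^{-i}-2^{-b}\big)\Big(x-\frac ib\Big)=2^{-b}\Big(x-\frac ib\Big)\ge2^{-b},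
\]
so the half-open sections of $P_a$ and $P_{a'}$ at $x$ do not meet.

\emph{Area of $E$.} Let $\frac{k-1}b\le x<\frac kb$ with $1\le k\le b$, and fix the digits $a_1,\dots,a_k$. For $i>k$ we have $-\frac{i-k}b\le x-\frac{i-1}b\le0$. So the contribution $\sum_{i>k}a_i2^{-i}(x-\frac{i-1}b)$ of the remaining digits lies in the interval $[-2^{1-k}/b,\,0]$, because $\sum_{i>k}(i-k)2^{-i}\le2^{-k}\sum_{l\ge1}l2^{-l}=2^{1-k}$. The section of $E$ at $x$ is therefore covered by $2^k$ intervals of length $2^{1-k}/b+2^{-b}$, one for each choice of $a_1,\dots,a_k$. Summing over the $b$ slabs of width $1/b$,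
\[
|E|\le\sum_{k=1}^b\frac1b\Big(\frac2b+2^{k-b}\Big)\le\frac2b+\frac2b .\qedhere
\]
\end{proof}

\section{A test function for the disk multiplier}\label{sec:test}

The indicator of $P_a$ has slowly decaying Fourier transform, which sees the curvature of a circle of any radius. We therefore smooth it at a scale $\eta$ much smaller than the height $2^{-b}$, and then take $\rho$ so large that the circle is flat on the part of frequency space where the smoothed function lives. Put
\[
\eta=2^{-4b},\qquad \rho=\eta^{-8}=2^{32b}.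
\]
Fix once and for all $\varphi\in C_c^\infty(B_1)$ with $\varphi\ge0$ and $\int\varphi=1$, and let $\varphi_\eta=\eta^{-2}\varphi(\cdot/\eta)$ and $f_a=\mathbf{1}_{P_a}*\varphi_\eta$. The functions $f_a$ are smooth, nonnegative, compactly supported in $B_6$, and by the disjointness in Lemma~\ref{lem:kakeya},
\begin{equation}\label{eq:sumfa}
\sum_af_a\le1,\qquad \sum_a|\nabla f_a|\le\Big(\sum_a\mathbf{1}_{P_a}\Big)*|\nabla\varphi_\eta|\le\frac C\eta .
\end{equation}
Let $e_a=(1,a)/\sqrt{1+a^2}$ be the direction of the $a$-th strip.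

\begin{proposition}\label{prop:test}
There are absolute constants $b_0\ge2$ and $c_1,C_1>0$ such that for every $b\ge b_0$ some choice of signs $\varepsilon_a=\pm1$ makes the function
\[
F(z)=\sum_{a\in\mathcal{A}}\varepsilon_a\,e^{i\rho e_a\cdot z}f_a(z)\ \in C_c^\infty(B_6)
\]
satisfy $|F|\le1$, $|\nabla F|\le C_1\rho$, and $\|T_\rho F\|_{L^2(E)}\ge c_1$.
\end{proposition}

\begin{proof}
For every choice of signs, \eqref{eq:sumfa} gives $|F|\le1$ and $|\nabla F|\le\rho+C/\eta\le C_1\rho$. It remains to bound $T_\rho F$ from below. The Fourier transform of $e^{i\rho e_a\cdot z}f_a$ is $\widehat{f_a}(\xi-\rho e_a)$, so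
\begin{equation}\label{eq:modulation}
T_\rho F=\sum_a\varepsilon_a\,e^{i\rho e_a\cdot z}\,T^af_a,
\end{equation}
where $T^a$ is the multiplier of the shifted disk $\{|\xi+\rho e_a|<\rho\}=\{\xi\cdot e_a<-|\xi|^2/(2\rho)\}$. This disk is tangent at the origin to the boundary of the half-plane $\{\xi\cdot e_a<0\}$, whose multiplier we call $\Pi_a$. We compute $\Pi_af_a$ and then compare.

\emph{Step 1: half-planes.} For a Schwartz function $g$ let
\[
\mathcal{H}_ag(z)=\lim_{\epsilon\to0}\frac1\pi\int_{|\tau|>\epsilon}g(z-\tau e_a)\,\frac{d\tau}\tau .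
\]
This is the one-dimensional Hilbert transform along the lines parallel to $e_a$, and its symbol is $-i\operatorname{sgn}(\xi\cdot e_a)$. Since $\mathbf{1}_{\xi\cdot e_a<0}=\frac12(1-\operatorname{sgn}(\xi\cdot e_a))$ almost everywhere, $\Pi_ag=\frac12(g-i\mathcal{H}_ag)$; for real $g$ this gives $\operatorname{Im}\Pi_ag=-\frac12\mathcal{H}_ag$.

Let $z'=(x',y')\in\widetilde{P}_a$. The line through $z'$ in the direction $e_a$ stays in the $a$-th strip, so $z'-\tau e_a\in P_a$ exactly when its abscissa $x'-\tau/\sqrt{1+a^2}$ lies in $[2,3]$, that is, for $-\tau/\sqrt{1+a^2}\in[2-x',3-x']$. In particular $|\tau|\ge1$ there, and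
\[
-\frac1{2\pi}\int\mathbf{1}_{P_a}(z'-\tau e_a)\,\frac{d\tau}\tau=\frac1{2\pi}\log\frac{3-x'}{2-x'}\ \ge\ c_0:=\frac{\log(3/2)}{2\pi},
\]
because $\frac{3-x'}{2-x'}=1+\frac1{2-x'}\ge\frac32$ for $0\le x'\le1$. Let $Q_a$ be the set of $z$ such that the open ball of radius $\eta$ about $z$ lies in $\widetilde{P}_a$. For $z\in Q_a$ write $f_a(z-\tau e_a)=\int\mathbf{1}_{P_a}(z-\zeta-\tau e_a)\varphi_\eta(\zeta)\,d\zeta$, where $z-\zeta\in\widetilde{P}_a$ on the support of $\varphi_\eta$. By Fubini's theorem $-\frac12\mathcal{H}_af_a(z)$ is an average, with the probability density $\varphi_\eta$, of numbers that are at least $c_0$. Thus $|\Pi_af_a|\ge c_0$ on $Q_a$.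

The set $Q_a$ is most of $\widetilde{P}_a$. A displacement of length less than $\eta$ changes $x$ by less than $\eta$ and $y-\ell_a(x)$ by less than $2\eta$, since the slope is in $[0,1)$. Hence, as $b\ge2$,
\[
|Q_a|\ge(1-2\eta)(2^{-b}-4\eta)\ge(1-2^{-7})(1-2^{-4})\,2^{-b}\ge\tfrac12\,2^{-b}.
\]

\emph{Step 2: from half-planes to disks.} The symbols of $\Pi_a$ and $T^a$ differ by the indicator of $W=\{-|\xi|^2/(2\rho)\le\xi\cdot e_a<0\}$, so everywhere
\[
|T^af_a-\Pi_af_a|\le\frac1{4\pi^2}\int_W|\widehat{f_a}(\xi)|\,d\xi,\qquad |\widehat{f_a}(\xi)|\le|P_a|\,|\widehat{\varphi}(\eta\xi)|\le C\min\big(1,(\eta|\xi|)^{-8}\big).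
\]
Split at $X=\eta^{-2}$. The part of $W$ with $|\xi|\le X$ lies in a rectangle with sides $2X$ and $X^2/(2\rho)$, of area $X^3/\rho=\eta^2$. The rest contributes at most $C\int_{|\xi|>X}(\eta|\xi|)^{-8}\,d\xi\le C\eta^{-8}X^{-6}=C\eta^4$. So $|T^af_a-\Pi_af_a|\le C\eta^2$, and for $b\ge b_0$ this is at most $c_0/2$. Therefore $|T^af_a|\ge c_0/2$ on $Q_a$.

\emph{Step 3: signs.} On $E$ many terms of \eqref{eq:modulation} overlap and could cancel. The signs prevent this: for any complex numbers $u_a$, the average of $|\sum_a\varepsilon_au_a|^2$ over all choices of signs is $\sum_a|u_a|^2$, since the average of $\varepsilon_a\varepsilon_{a'}$ vanishes for $a\neq a'$. So the average of $\int_E|T_\rho F|^2$ over all signs is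
\[
\sum_a\int_E|T^af_a|^2\ge\sum_a|Q_a|\,\frac{c_0^2}4\ge2^b\cdot\frac{2^{-b}}2\cdot\frac{c_0^2}4=\frac{c_0^2}8 .
\]
Some choice of signs does at least as well as the average. Take $c_1=c_0/\sqrt8$.
\end{proof}

\section{Modulus, phase and zeros of Bessel functions}\label{sec:bessel}

In Theorem~\ref{thm:main} the angular frequency will range up to a power of $\rho$, and $N$ is to be a power of $\rho$ as well. So we need the spacing of the zeros $j_{m,n}$ and the size of the weights $w_{m,n}$ with errors that are polynomial in $m$. Both are governed by a single monotone function.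

Fix an integer $m\ge0$ and write $j_n=j_{m,n}$, $w_n=w_{m,n}$. We recall the following textbook facts. The functions $J_m$ and $Y_m$ (the Bessel function of the second kind) solve Bessel's equation $x^2u''+xu'+(x^2-m^2)u=0$ on $(0,\infty)$, with Wronskian $J_mY_m'-J_m'Y_m=2/(\pi x)$. The function $J_m$ is entire, with $J_m(0)=0$ for $m\ge1$, and for $l\in\mathbb{Z}$ and real $x$
\begin{equation}\label{eq:besselint}
\int_0^{2\pi}e^{il\tau}e^{\pm ix\cos\tau}\,d\tau=2\pi(\pm i)^{|l|}J_{|l|}(x).
\end{equation}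
(The left side is even in $l$, by $\tau\mapsto-\tau$.) From \eqref{eq:besselint} and its $x$-derivative, $|J_m|\le1$ and $|J_m'|\le1$ on the real line. Finally $K_0(v)=\int_0^\infty e^{-v\cosh s}\,ds>0$ for $v>0$. Define
\[
V(x)=\frac{\pi x}2\big(J_m(x)^2+Y_m(x)^2\big),\qquad x>0 .
\]
By the Wronskian identity $J_m$ and $Y_m$ have no common zero, so $V>0$.

\begin{lemma}\label{lem:phase}
For all $n\ge1$, \ $w_n=\pi j_nV(j_n)$ \ and \ $\displaystyle\int_{j_n}^{j_{n+1}}\frac{dx}{V(x)}=\pi$.
\end{lemma}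

\begin{proof}
Multiply Bessel's equation for $u=J_m$ by $2u'$ to get $(x^2u'^2)'+(x^2-m^2)(u^2)'=0$. Integrate over $[0,j_n]$, by parts in the second term. The boundary terms $(x^2-m^2)u^2$ vanish at both ends, so $j_n^2u'(j_n)^2=2\int_0^{j_n}u^2x\,dx$, that is, $w_n=2/J_m'(j_n)^2$. The Wronskian at $j_n$ reads $-J_m'(j_n)Y_m(j_n)=2/(\pi j_n)$. Hence $w_n=\frac12\pi^2j_n^2Y_m(j_n)^2=\pi j_nV(j_n)$.

Let $\theta$ be a continuous argument of $J_m+iY_m$ on $(0,\infty)$. Then
\[
\theta'=\operatorname{Im}\frac{J_m'+iY_m'}{J_m+iY_m}=\frac{J_mY_m'-J_m'Y_m}{J_m^2+Y_m^2}=\frac1V>0 .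
\]
The zeros of $J_m$ are the points where $\theta\in\frac\pi2+\pi\mathbb{Z}$, so $\theta$ increases by exactly $\pi$ between consecutive zeros.
\end{proof}

\begin{lemma}\label{lem:V}
The function $V$ is monotone on $(0,\infty)$. If $m\ge1$, then $1\le V(x)\le x/\sqrt{x^2-m^2}$ for $x>m$. If $m=0$, then $0\le1-V(x)\le2/x^2$ for $x>0$.
\end{lemma}

\begin{proof}
Nicholson's formula \cite[\S13.73]{Watson} states that
\[
J_m(x)^2+Y_m(x)^2=\frac8{\pi^2}\int_0^\infty K_0(2x\sinh\tau)\cosh(2m\tau)\,d\tau .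
\]
The substitution $u=x\sinh\tau$ moves the dependence on $x$ out of $K_0$:
\begin{equation}\label{eq:nicholson}
V(x)=\frac4\pi\int_0^\infty K_0(2u)\,\frac{\cosh2m\tau}{\cosh\tau}\,du,\qquad \sinh\tau=\frac ux .
\end{equation}
The logarithmic derivative of $\cosh(2m\tau)/\cosh\tau$ is $2m\tanh(2m\tau)-\tanh\tau$, which is nonnegative for $m\ge1$ and nonpositive for $m=0$. For fixed $u$, the value of $\tau$ decreases as $x$ increases. So $V$ is decreasing for $m\ge1$ and increasing for $m=0$.

For $0\le\beta<1$, integrate first in $v$ and then substitute $y=\sinh s$: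
\begin{equation}\label{eq:K0}
\int_0^\infty K_0(v)\cosh(\beta v)\,dv=\int_0^\infty\frac{\cosh s\,ds}{\cosh^2s-\beta^2}=\int_0^\infty\frac{dy}{y^2+1-\beta^2}=\frac\pi{2\sqrt{1-\beta^2}} .
\end{equation}
With $\beta=0$ this says that $\frac4\pi K_0(2u)\,du$ is a probability measure on $(0,\infty)$, and \eqref{eq:nicholson} is an average with respect to it.

Let $m\ge1$ and $x>m$. Then $\cosh(2m\tau)/\cosh\tau\ge1$, so $V\ge1$. Since $\cosh\tau\ge1$ and $\tau\le\sinh\tau=u/x$, the quotient is at most $\cosh(2\beta u)$ with $\beta=m/x$, and \eqref{eq:K0} gives $V(x)\le\frac2\pi\int_0^\infty K_0(v)\cosh(\beta v)\,dv=1/\sqrt{1-\beta^2}$.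

Let $m=0$. Then
\[
0\le1-\frac1{\cosh\tau}\le\cosh\tau-1=\frac{\sinh^2\tau}{\cosh\tau+1}\le\frac{u^2}{2x^2}.
\]
Since $v^2/8\le\cosh(v/2)$, \eqref{eq:K0} gives $\int_0^\infty K_0(2u)u^2\,du=\frac18\int_0^\infty K_0(v)v^2\,dv\le\pi/\sqrt3$. Hence $0\le1-V(x)\le\frac4\pi\cdot\frac1{2x^2}\cdot\frac\pi{\sqrt3}\le\frac2{x^2}$.
\end{proof}

The bounds of Lemma~\ref{lem:V} degenerate at $x=m$ (for $m\ge1$) and at $x=0$ (for $m=0$). To use them between zeros we must know that the first zero keeps away from these points.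

\begin{lemma}\label{lem:zeros}
For all integers $m\ge0$, $n\ge1$, $N\ge0$:
\begin{itemize}
\item[(1)] $\sqrt{m^2+4}\le j_1\le2(m+2)$;
\item[(2)] $\frac12\le V\le m+1$ on $[j_1,\infty)$;
\item[(3)] $j_{n+1}-j_n\le\pi(m+1)$;
\item[(4)] $\pi N\le j_{N+1}\le\pi N+4(m+1)$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) The function $u(r)=J_m(j_1r)$ satisfies $(ru')'=(m^2/r-j_1^2r)u$ and $u(1)=0$. Multiply by $u$ and integrate by parts over $(0,1)$; since $1/r\ge r$,
\[
j_1^2\int_0^1u^2r\,dr=\int_0^1u'^2r\,dr+m^2\int_0^1\frac{u^2}r\,dr\ge\int_0^1u'^2r\,dr+m^2\int_0^1u^2r\,dr .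
\]
By the Cauchy--Schwarz inequality $u(r)^2=(\int_r^1u')^2\le\log(1/r)\int_0^1u'^2s\,ds$, and $\int_0^1r\log(1/r)\,dr=\frac14$. So $\int_0^1u'^2r\,dr\ge4\int_0^1u^2r\,dr$, and $j_1^2\ge m^2+4$. For the upper bound we use Rayleigh's sums \cite[\S15.51]{Watson},
\[
\sum_nj_n^{-2}=\frac1{4(m+1)},\qquad \sum_nj_n^{-4}=\frac1{16(m+1)^2(m+2)} .
\]
From $\sum_nj_n^{-4}\le j_1^{-2}\sum_nj_n^{-2}$ we get $j_1^2\le4(m+1)(m+2)\le4(m+2)^2$.

(2) Let $x\ge j_1$. For $m\ge1$ the function $x/\sqrt{x^2-m^2}$ is decreasing, so by (1) and Lemma~\ref{lem:V} we have $1\le V(x)\le\frac12\sqrt{m^2+4}\le m+1$. For $m=0$ we have $x\ge2$, so $\frac12\le V(x)\le1$.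

(3) By Lemma~\ref{lem:phase} and (2), $\pi\ge(j_{n+1}-j_n)/(m+1)$.

(4) Summing Lemma~\ref{lem:phase} over $n\le N$ gives
\[
j_{N+1}-\pi N=j_1+\int_{j_1}^{j_{N+1}}\Big(1-\frac1{V(x)}\Big)dx .
\]
For $m\ge1$ we have $0\le1-1/V\le1-\sqrt{1-m^2/x^2}\le m^2/x^2$, so the integral lies in $[0,m^2/j_1]\subset[0,m]$ and the right side in $[0,3m+4]$. For $m=0$ we have $0\le1/V-1\le2(1-V)\le4/x^2$, so the integral lies in $[-4/j_1,0]\subset[-2,0]$, and the right side lies in $[0,4]$ because $2\le j_1\le4$.
\end{proof}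

\section{The partial sums near the center}\label{sec:zoom}

For $\lambda\ge6$ let $D_\lambda H(\zeta)=H(\lambda\zeta)$. This maps $L^p(B_\lambda)$ onto $L^p(\mathbb{D})$ and multiplies all norms by $\lambda^{-2/p}$. For an operator $S$ on the disk, put $S^{(\lambda)}=D_\lambda^{-1}SD_\lambda$, the same operator seen under magnification $\lambda$. Input and output are rescaled by the same factor, so for $1\le p\le\infty$
\begin{equation}\label{eq:dilation}
\|S^{(\lambda)}\|_{L^p(B_\lambda)\to L^p(B_\lambda)}=\|S\|_{p\to p},\qquad \|\mathbf{1}_{B_6}S^{(\lambda)}\mathbf{1}_{B_6}\|_{L^p(B_\lambda)\to L^p(B_\lambda)}=\|\mathbf{1}_{B_{6/\lambda}}S\,\mathbf{1}_{B_{6/\lambda}}\|_{p\to p}.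
\end{equation}

Both $S_\Lambda^{(\lambda)}$ and $T_\rho$ preserve each angular mode, so we compare them mode by mode. Let $m\in\mathbb{Z}$, let $f$ be measurable on $[0,\infty)$ with $|f|\le1$ and $f=0$ on $[6,\infty)$, and let $H=f(s)e^{imt}$ in polar coordinates $(s,t)$ of the plane. Put
\[
h(\sigma)=\int_0^6f(s')J_{|m|}(\sigma s')\,s'\,ds',\qquad g_s(\sigma)=h(\sigma)J_{|m|}(\sigma s).
\]
Let $j_n=j_{|m|,n}$, $w_n=w_{|m|,n}$, and suppose that $\{n:(m,n)\in\Lambda\}=\{1,\dots,N\}$. Since $\int_0^1f(\lambda u)J_{|m|}(j_nu)\,u\,du=\lambda^{-2}h(j_n/\lambda)$, the formula for the radial operator in \eqref{eq:separated}, evaluated at $r=s/\lambda$, gives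
\begin{equation}\label{eq:Sformula}
S_\Lambda^{(\lambda)}H(s,t)=e^{imt}\,\lambda^{-2}\sum_{n=1}^Nw_n\,g_s(j_n/\lambda).
\end{equation}
On the other side, let $\xi$ have polar coordinates $(\sigma,\omega)$, so $z\cdot\xi=\sigma s\cos(t-\omega)$. By \eqref{eq:besselint} with the lower sign, $\widehat{H}(\sigma,\omega)=2\pi(-i)^{|m|}h(\sigma)e^{im\omega}$. Insert this in the inversion formula $T_\rho H(z)=\frac1{4\pi^2}\int_{|\xi|<\rho}\widehat{H}(\xi)e^{iz\cdot\xi}\,d\xi$. The integral in $\omega$, by \eqref{eq:besselint} with the upper sign, produces $2\pi i^{|m|}J_{|m|}(\sigma s)e^{imt}$; the constants multiply to $1$, and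
\begin{equation}\label{eq:Tformula}
T_\rho H(s,t)=e^{imt}\int_0^\rho g_s(\sigma)\,\sigma\,d\sigma .
\end{equation}

To see why \eqref{eq:Sformula} approximates \eqref{eq:Tformula}, consider the model of order $\frac12$, where $J_{1/2}(x)=\sqrt{2/(\pi x)}\sin x$ and $Y_{1/2}(x)=-\sqrt{2/(\pi x)}\cos x$. There $V\equiv1$, $j_n=\pi n$ and $w_n=\pi j_n$. With $\sigma_n=\pi n/\lambda$ the sum in \eqref{eq:Sformula} becomes $\sum_{n\le N}\frac\pi\lambda\,\sigma_ng_s(\sigma_n)$, which is exactly the Riemann sum with mesh $\pi/\lambda$ for the integral in \eqref{eq:Tformula} with $\rho=\pi N/\lambda$. For integer orders the nodes are unevenly spaced and the weights are not exactly $j_n(j_{n+1}-j_n)$. By Lemma~\ref{lem:phase} the discrepancy is measured by the variation of $V$ between consecutive zeros, and since $V$ is monotone these variations telescope.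

\begin{lemma}\label{lem:riemann}
In this setting assume $\lambda\ge6$, $N\ge|m|+1$, and $\rho:=\pi N/\lambda\ge1$. Then
\[
\sup_{|z|<6}\big|S_\Lambda^{(\lambda)}H(z)-T_\rho H(z)\big|\le C\,\frac{(|m|+1)^2\rho^3}N .
\]
\end{lemma}

\begin{proof}
Put $\mu=|m|+1$, fix $s\in[0,6)$, write $g=g_s$, and let $V$ be the function of Section~\ref{sec:bessel} for the order $|m|$. From $|f|,|J_{|m|}|,|J_{|m|}'|\le1$ we get $|h|\le\int_0^6s'\,ds'=18$ and $|h'|\le\int_0^6s'^2\,ds'=72$, hence
\begin{equation}\label{eq:gbounds}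
|g|\le18,\qquad |g'|\le72+18\cdot6=180 .
\end{equation}
By Lemma~\ref{lem:zeros}(4) and $N\ge\mu$ we have $j_{N+1}\le8N$, so $j_{N+1}/\lambda\le8\rho/\pi\le3\rho$.

Let $I_n=[j_n,j_{n+1}]$. The two identities of Lemma~\ref{lem:phase} combine to $w_n=j_n\int_{I_n}V(j_n)/V(x)\,dx$. Therefore
\[
\sum_{n\le N}w_ng(j_n/\lambda)-\int_{j_1}^{j_{N+1}}x\,g(x/\lambda)\,dx=\Sigma_1+\Sigma_2,
\]
where $\Sigma_1$ is the error in the weights and $\Sigma_2$ the usual error of a Riemann sum:
\[
\Sigma_1=\sum_{n\le N}j_n\,g(j_n/\lambda)\int_{I_n}\Big(\frac{V(j_n)}{V(x)}-1\Big)dx,\qquad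
\Sigma_2=\sum_{n\le N}\int_{I_n}\big(j_n\,g(j_n/\lambda)-x\,g(x/\lambda)\big)\,dx .
\]
Since $V$ is monotone and $V\ge\frac12$, we have $|V(j_n)/V(x)-1|\le2|V(j_n)-V(j_{n+1})|$ on $I_n$, and $\sum_n|V(j_n)-V(j_{n+1})|\le\mu$ because $0<V\le\mu$ on $[j_1,\infty)$. With $|I_n|\le\pi\mu$ this gives
\[
|\Sigma_1|\le18\,j_{N+1}\cdot\pi\mu\cdot2\mu\le C\mu^2N .
\]
On $[j_1,j_{N+1}]$ the derivative of $x\,g(x/\lambda)$ is at most $18+180\,x/\lambda\le C\rho$ in modulus, so
\[
|\Sigma_2|\le C\rho\sum_{n\le N}|I_n|^2\le C\rho\cdot\pi\mu\,j_{N+1}\le C\mu\rho N .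
\]
Since $\lambda^{-2}=\rho^2/(\pi N)^2$ and $\rho\ge1$, we obtain $\lambda^{-2}(|\Sigma_1|+|\Sigma_2|)\le C\mu^2\rho^3/N$.

It remains to adjust the limits of integration in $\lambda^{-2}\int_{j_1}^{j_{N+1}}x\,g(x/\lambda)\,dx=\int_{j_1/\lambda}^{j_{N+1}/\lambda}g(\sigma)\sigma\,d\sigma$. By Lemma~\ref{lem:zeros}, $j_1\le4\mu$ and $0\le j_{N+1}/\lambda-\rho\le4\mu/\lambda$. Hence
\[
\Big|\int_0^{j_1/\lambda}g\,\sigma\,d\sigma\Big|\le9\Big(\frac{4\mu}\lambda\Big)^2\le\frac{C\mu^2}\lambda,\qquad
\Big|\int_\rho^{j_{N+1}/\lambda}g\,\sigma\,d\sigma\Big|\le18\cdot3\rho\cdot\frac{4\mu}\lambda,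
\]
and both are at most $C\mu^2\rho^2/N$, since $1/\lambda=\rho/(\pi N)$. Now use \eqref{eq:Sformula} and \eqref{eq:Tformula}.
\end{proof}

\section{Growth of the norms}\label{sec:proofs}

The bound in Lemma~\ref{lem:riemann} deteriorates as $|m|$ grows, so it can be applied to finitely many modes only. For $b\ge b_0$ let $\rho=2^{32b}$, $E$ and $F$ be as in Proposition~\ref{prop:test}, and let
\[
G=\sum_{|m|\le\rho^2}F_m(s)e^{imt}
\]
be the truncation of the angular Fourier series of $F$. Each $F_m$ satisfies $|F_m|\le1$ and vanishes for $s\ge6$. The next lemma discards the high modes and converts closeness in $L^2$ into a lower bound in $L^p$.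

\begin{lemma}\label{lem:reduction}
There are absolute constants $b_1\ge b_0$ and $c_2>0$ with the following property. Let $b\ge b_1$, $\lambda\ge6$, and let $\Lambda\subset\mathbb{Z}\times\mathbb{N}$ be finite. If
\begin{equation}\label{eq:close}
\|S_\Lambda^{(\lambda)}G-T_\rho G\|_{L^2(B_6)}\le c_1/4,
\end{equation}
then $\|\mathbf{1}_{B_\delta}S_\Lambda\mathbf{1}_{B_\delta}\|_{p\to p}\ge c_2\,b^{|1/2-1/p|}$ for all $\delta\in[6/\lambda,1]$ and all $1\le p\le\infty$.
\end{lemma}

\begin{proof}
The $m$-th angular coefficient of $\partial_tF$ is $imF_m$, and $|\partial_tF|\le|z|\,|\nabla F|\le6C_1\rho$ on $B_6$. By Parseval's identity on each circle,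
\[
\|F-G\|_2\le\rho^{-2}\|\partial_tF\|_2\le C/\rho .
\]
The operator $T_\rho$ is a contraction on $L^2(\mathbb{R}^2)$ by Plancherel's theorem, and $S_\Lambda^{(\lambda)}$ is a contraction on $L^2(B_\lambda)$ by \eqref{eq:dilation}. So \eqref{eq:close} gives
\[
\|S_\Lambda^{(\lambda)}F-T_\rho F\|_{L^2(B_6)}\le c_1/4+2\|F-G\|_2\le c_1/2
\]
for $b\ge b_1$. Since $E\subset B_6$, Proposition~\ref{prop:test} yields $\|S_\Lambda^{(\lambda)}F\|_{L^2(E)}\ge c_1/2$.

Let $2\le p\le\infty$. By H\"older's inequality and $|E|\le4/b$,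
\[
\|S_\Lambda^{(\lambda)}F\|_{L^p(E)}\ge|E|^{1/p-1/2}\,\|S_\Lambda^{(\lambda)}F\|_{L^2(E)}\ge\Big(\frac b4\Big)^{1/2-1/p}\frac{c_1}2\ge\frac{c_1}4\,b^{1/2-1/p},
\]
whereas $\|F\|_p\le|B_6|^{1/p}\le\sqrt{36\pi}\le11$, because $|F|\le1$ and $F$ is supported in $B_6$. So $\mathbf{1}_{B_6}S_\Lambda^{(\lambda)}\mathbf{1}_{B_6}$ has norm at least $c_2b^{1/2-1/p}$ on $L^p(B_\lambda)$, with $c_2=c_1/44$. By \eqref{eq:dilation} this is the claim for $\delta=6/\lambda$, and the norm of the compression does not decrease when $\delta$ increases. For $1\le p<2$ use \eqref{eq:duality} and $|1/2-1/p|=|1/2-1/p'|$.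
\end{proof}

\begin{remark}
The same use of H\"older's inequality gives $\|T_\rho F\|_p\ge\frac{c_1}2b^{1/2-1/p}$ with $\|F\|_p\le11$. The operators $T_\rho$ are conjugate to $T_1$ under dilations and $b$ is arbitrary, so $T_1$ is not bounded on $L^p(\mathbb{R}^2)$ for $2<p<\infty$. In this sense the disk multiplier is the obstruction.
\end{remark}

To verify \eqref{eq:close} note that, by \eqref{eq:Sformula} and \eqref{eq:Tformula}, the functions $\Delta_m=(S_\Lambda^{(\lambda)}-T_\rho)(F_me^{imt})$ are radial multiples of $e^{imt}$, hence orthogonal in $L^2(B_6)$. Therefore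
\begin{equation}\label{eq:modes}
\|S_\Lambda^{(\lambda)}G-T_\rho G\|_{L^2(B_6)}^2\le36\pi\sum_{|m|\le\rho^2}\ \sup_{B_6}|\Delta_m|^2 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $b\ge b_1$, $\rho=2^{32b}$, and suppose that $N\ge\rho^{10}$ and $M\ge\rho^2$. Put $\lambda=\pi N/\rho$, so that $6/\lambda\le2\rho^{-9}\le1$. Since $M\ge\rho^2$, every mode of $G$ is cut at $n\le N$, and $N\ge|m|+1$ for $|m|\le\rho^2$. Lemma~\ref{lem:riemann} gives $\sup_{B_6}|\Delta_m|\le C(\rho^2+1)^2\rho^3/\rho^{10}\le C\rho^{-3}$. By \eqref{eq:modes},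
\[
\|S_{N,M}^{(\lambda)}G-T_\rho G\|_{L^2(B_6)}^2\le C(2\rho^2+1)\rho^{-6}\le C\rho^{-4},
\]
which is at most $(c_1/4)^2$ when $b\ge b_2$, for an absolute $b_2\ge b_1$. Lemma~\ref{lem:reduction} then shows that for $1\le p\le\infty$, with $\alpha=|1/2-1/p|\in[0,\frac12]$,
\begin{equation}\label{eq:quant}
\|\mathbf{1}_{B_\delta}S_{N,M}\mathbf{1}_{B_\delta}\|_{p\to p}\ge c_2\,b^\alpha\quad\text{if } b\ge b_2,\ N\ge2^{320b},\ M\ge2^{64b},\ 2\cdot2^{-288b}\le\delta\le1 .
\end{equation}

Given $N,M\ge2$, let $L=\min(N,M)$ and $b=\lfloor\frac1{320}\log_2L\rfloor$, so that $N,M\ge2^{320b}$. If $b\ge b_2$, then $b\ge\frac1{640}\log_2L\ge\frac1{640}\log L$, and \eqref{eq:quant} with $\delta=1$ gives $\|S_{N,M}\|_{p\to p}\ge c_2\,640^{-1/2}(\log L)^\alpha$. If $b<b_2$, then $\log L<320b_2$, and $S_{N,M}\phi_{0,1}=\phi_{0,1}$ gives $\|S_{N,M}\|_{p\to p}\ge1\ge(320b_2)^{-1/2}(\log L)^\alpha$. This proves the first assertion; the constant obtained does not depend on $p$. For the second, choose $L(\delta)$ so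 large that $L\ge L(\delta)$ implies $b\ge b_2$ and $2\cdot2^{-288b}\le\delta$. Then \eqref{eq:quant} gives the bound for the compression with the constant $c_2\,640^{-1/2}$, which does not depend on $\delta$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $p=2$. The operators $S_{N_k,M_k}$ have norm $1$, and each finite linear combination of the $\phi_{m,n}$ is fixed by $S_{N_k,M_k}$ for large $k$. These combinations are dense, so $S_{N_k,M_k}f\to f$ for all $f$.

Let $p\neq2$. The Banach--Steinhaus theorem says that a family of bounded operators from a Banach space to a normed space that is bounded at each vector is bounded in norm. Apply it to $S_{N_k,M_k}\colon L^p(B_\delta)\to L^p(\mathbb{D})$. If $\sup_k\|S_{N_k,M_k}f\|_p<\infty$ for every $f\in L^p(\mathbb{D})$ supported in $B_\delta$, then $\sup_k\|\mathbf{1}_{B_\delta}S_{N_k,M_k}\mathbf{1}_{B_\delta}\|_{p\to p}<\infty$. This contradicts Theorem~\ref{thm:main}, since $\min(N_k,M_k)\to\infty$ and $|1/2-1/p|>0$. An unbounded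 sequence does not converge, which disproves (i) for $p\neq2$ and proves (ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:other}]
Fix $b\ge b_1$ and $\rho=2^{32b}$, and put $\lambda_k=\pi\nu_k/\rho\to\infty$. Fix $m$ with $|m|\le\rho^2$ and let $H=F_me^{imt}$. The $m$-th mode is cut at $N_k(m)$, which corresponds to the radius
\[
\rho_k(m)=\frac{\pi N_k(m)}{\lambda_k}=\rho\,\frac{N_k(m)}{\nu_k}\ \longrightarrow\ \rho .
\]
For large $k$ we have $\lambda_k\ge6$, $N_k(m)\ge|m|+1$ and $1\le\rho_k(m)\le2\rho$. By Lemma~\ref{lem:riemann}, and by \eqref{eq:Tformula} and \eqref{eq:gbounds} for the change of radius,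
\[
\sup_{B_6}\big|S_{\Lambda_k}^{(\lambda_k)}H-T_\rho H\big|\le C\,\frac{(|m|+1)^2(2\rho)^3}{N_k(m)}+36\rho\,|\rho_k(m)-\rho|\ \longrightarrow\ 0 .
\]
There are finitely many such $m$, so by \eqref{eq:modes} the condition \eqref{eq:close} holds for all large $k$. Lemma~\ref{lem:reduction} with $\delta=1$ gives $\liminf_k\|S_{\Lambda_k}\|_{p\to p}\ge c_2b^{|1/2-1/p|}$ for $1\le p\le\infty$. Let $b\to\infty$.

For the ordering by eigenvalue, $N_k(m)=\#\{n:j_{|m|,n}\le R_k\}$. The set $\Lambda_k$ is finite because $j_{|m|,1}>|m|$ by Lemma~\ref{lem:zeros}(1). For fixed $m$ and large $k$, the number $N=N_k(m)$ is at least $1$ and $j_{|m|,N}\le R_k<j_{|m|,N+1}$, so Lemma~\ref{lem:zeros}(4) gives $\pi(N-1)\le R_k\le\pi N+4(|m|+1)$. Thus the hypothesis holds with $\nu_k=R_k/\pi$.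
\end{proof}

\begin{remark}
The hypothesis $N_k(m)/\nu_k\to1$ for \emph{every} $m$ is what makes all modes of $G$ see the same radius $\rho$; for rectangles this is the role of $M\ge\rho^2$. It cannot simply be dropped: for the rectangles $S_{N,M}$ with $M$ fixed and $N\to\infty$ it holds only for $|m|\le M$, and for $4/3<p<4$ the norms stay bounded by Proposition~\ref{prop:positive}. By Theorem~\ref{thm:main}, the bound $\sup_N\|S_{N,M}\|_{p\to p}$ is at least $c_p(\log M)^{|1/2-1/p|}$ for $M\ge2$.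
\end{remark}

\section{Iterated limits for $4/3<p<4$}\label{sec:positive}

\begin{proof}[Proof of Proposition~\ref{prop:positive}]
\emph{One angular mode.} We first extract from (a) that $\mathcal{S}^{|m|}_Nh\to h$ in $L^p(r\,dr)$ as $N\to\infty$, for every $m\in\mathbb{Z}$ and $h\in L^p(r\,dr)$. Let $N_k\to\infty$ be arbitrary and put $M_k=\lfloor(N_k-1)/A\rfloor$. Then $M_k\to\infty$ and $N_k\ge AM_k+1$; discard the finitely many $k$ with $M_k<\max(1,|m|)$. For a function of the form $u(r)e^{imt}$ the norm in $L^p_{\mathrm{rad}}(L^2_{\mathrm{ang}})$ is $\sqrt{2\pi}\,\|u\|_{L^p(r\,dr)}$, and $S_{N_k,M_k}(he^{imt})=(\mathcal{S}^{|m|}_{N_k}h)e^{imt}$ by \eqref{eq:separated}. So (a) gives $\mathcal{S}^{|m|}_{N_k}h\to h$. As the sequence $N_k$ was arbitrary, the full limit exists.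

\emph{The limit in $N$.} Let $f\in L^p(\mathbb{D})$. By H\"older's inequality $|f_m(r)|^p\le\frac1{2\pi}\int_0^{2\pi}|f(r,t)|^p\,dt$, so $f_m\in L^p(r\,dr)$. Since $\|u(r)e^{imt}\|_{L^p(\mathbb{D})}=(2\pi)^{1/p}\|u\|_{L^p(r\,dr)}$, the finite sum \eqref{eq:separated} converges term by term:
\[
S_{N,M}f\ \longrightarrow\ \mathcal{P}_Mf:=\sum_{|m|\le M}f_m(r)e^{imt}\quad\text{in }L^p(\mathbb{D})\text{ as }N\to\infty,
\]
for each fixed $M$. By the Banach--Steinhaus theorem, $\sup_N\|S_{N,M}\|_{p\to p}<\infty$.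

\emph{The limit in $M$.} Apply M.~Riesz's theorem on each circle $|z|=r$ and integrate the $p$-th powers against $r\,dr$; this gives $\sup_M\|\mathcal{P}_M\|_{p\to p}<\infty$. Polynomials in $(x,y)$ are dense in $L^p(\mathbb{D})$, and a polynomial of degree at most $M$ has only the angular modes $|m|\le M$, so it is fixed by $\mathcal{P}_M$. Hence $\mathcal{P}_Mf\to f$ for all $f\in L^p(\mathbb{D})$, which proves the iterated limit.

\emph{Compact sets.} If operators $U_k$ with $\|U_k\|\le\Gamma$ tend to $0$ strongly, they do so uniformly on a compact set $\mathcal{K}$: cover $\mathcal{K}$ by finitely many balls of radius $\epsilon$ with centers $f_1,\dots,f_l$, so that $\sup_{f\in\mathcal{K}}\|U_kf\|\le\max_i\|U_kf_i\|+\Gamma\epsilon$. Apply this to $S_{N,k}-\mathcal{P}_k$ as $N\to\infty$ to choose $N_k\ge k$ with $\sup_{f\in\mathcal{K}}\|S_{N_k,k}f-\mathcal{P}_kf\|_p\le1/k$, and put $M_k=k$. Apply it to $\mathcal{P}_k-I$ to get $\sup_{f\in\mathcal{K}}\|\mathcal{P}_kf-f\|_p\to0$. The triangle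 inequality finishes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AB}
Ryan L. Acosta Babb, \emph{Remarks on the $L^p$ convergence of Bessel--Fourier series on the disc}, arXiv:2202.06119 (2022).

\bibitem{Watson}
Watson, \emph{A Treatise on the Theory of Bessel Functions}.

\end{thebibliography}
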